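\title{Infinitely many non-extendable signed graphs with smallest eigenvalue $-3$}

\begin{abstract}
A connected signed graph with smallest eigenvalue at least $-3$ is non-extendable if it is not a proper induced subgraph of another connected signed graph with smallest eigenvalue at least $-3$. We show that there are infinitely many switching classes of non-extendable signed graphs, answering a question of Cao, Koolen, Liu and Yang. These classes correspond bijectively to the irreducible integral lattices that are generated by vectors of norm $3$ and whose duals contain no other nonzero vectors of norm at most $3$. To every connected simple $4$-regular graph on $n$ vertices we attach a unimodular lattice of this kind, of rank $8n$, by gluing $n$ copies of $\sqrt2E_8$ along the edges. We also show that at least $(\kappa n)^n$ classes have $\operatorname{rank}(3I+A)=8n$, for an absolute constant $\kappa>0$, and that every integer $N\ge 721$ occurs as the rank of $3I+A$.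
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Signed graphs}

All graphs are finite, undirected, simple and non-empty. A \emph{signed graph} is a pair $(G,\sigma)$ of a graph $G=(V(G),E(G))$ and a map $\sigma\colon E(G)\to\{+,-\}$. Its \emph{adjacency matrix} $A$ is the symmetric matrix indexed by $V(G)$ with $A_{xy}=1$ if $xy$ is an edge of sign $+$, $A_{xy}=-1$ if $xy$ is an edge of sign $-$, and $A_{xy}=0$ otherwise. The eigenvalues of $(G,\sigma)$ are those of $A$, and $(G,\sigma)$ is connected if $G$ is. The \emph{induced subgraph} on $U\subseteq V(G)$ consists of $U$, the edges inside $U$ and their signs; it is \emph{proper} if $U\ne V(G)$. \emph{Switching} with respect to $U$ reverses the sign of every edge with exactly one end in $U$. Two signed graphs are \emph{switching equivalent} if one is isomorphic to a switching of the other, that is, if their adjacency matrices are conjugate under a signed permutation matrix. The equivalence classes are the \emph{switching classes}; the spectrum, and in particular the rank of $3I+A$, is constant on each.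

A connected signed graph with smallest eigenvalue at least $-3$ is \emph{extendable} if it is a proper induced subgraph of a connected signed graph with smallest eigenvalue at least $-3$, and \emph{non-extendable} otherwise. This is a property of the switching class, because a switching of the small graph with respect to $U$ is induced by the switching of the large graph with respect to the same $U$. The non-extendable graphs are the places where growth stops: if we extend a connected signed graph again and again within the eigenvalue bound, we either continue forever or arrive at a non-extendable one.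

The smallest eigenvalue of $(G,\sigma)$ is at least $-3$ exactly when $3I+A$ is positive semidefinite, that is, when $3I+A$ is the Gram matrix of vectors $s_v$ $(v\in V(G))$ in a Euclidean space. These vectors have squared length $3$ and mutual inner products $0$, $1$ or $-1$, and switching replaces some of them by their negatives. To extend the graph is to find room for one more such vector. The integer span of the $s_v$ controls whether this is possible.

\subsection{Lattices}\label{ssec:lattices}

The \emph{norm} of a vector $x$ is $|x|^2=x\cdot x$. A \emph{lattice} of rank $m\ge1$ is a discrete subgroup $L$ that spans a Euclidean space $\mathbb R^m$. Its \emph{dual} is $L^*=\{p\in\mathbb R^m: p\cdot x\in\mathbb Z\text{ for all }x\in L\}$, and $\det L$ is the determinant of the Gram matrix of a basis. The lattice is \emph{integral} if $L\subseteq L^*$ and \emph{unimodular} if $L=L^*$. We use two textbook facts: if $L'\subseteq L$ have the same rank then $\det L'=[L:L']^2\det L$, and an integral lattice is unimodular if and only if its determinant is $1$. A lattice is \emph{irreducible} if it is not the orthogonal sum of two nonzero sublattices. The set of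 nonzero vectors of least norm is $\operatorname{Min}(L)$.

Let $L$ be an integral lattice with minimum norm $3$. For $x\ne\pm y$ in $\operatorname{Min}(L)$ we have $3\le|x\mp y|^2=6\mp2\,x\cdot y$, so $|x\cdot y|\le\frac32$ and $x\cdot y\in\{0,\pm1\}$. Hence, if $S$ contains exactly one vector of each pair $\pm x$ in $\operatorname{Min}(L)$, the Gram matrix of $S$ has the form $3I+A$ for a signed graph with vertex set $S$ and smallest eigenvalue at least $-3$. Another choice of $S$ switches this graph. We write $\Sigma(L)$ for its switching class and call it the \emph{signed graph of $L$}.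

\subsection{The question}

It is instructive to replace $-3$ by $-1$ or $-2$ in the definition of extendability. For $-1$ the vectors have norm $1$, adjacent vertices have equal or opposite vectors, and a connected graph is a switching of the complete graph $K_m$ with all signs $+$. It extends to $K_{m+1}$, so nothing is non-extendable. For $-2$ the vectors have norm $2$ and generate an irreducible root lattice, which by the classification of root lattices is one of $A_m$, $D_m$, $E_6$, $E_7$, $E_8$. Two roots $x\neq\pm y$ have inner product $0$ or $\pm1$, and the roots of an irreducible root lattice are connected under non-orthogonality. So a new vertex can be added whenever the vectors fail to exhaust, up to sign, the roots of some irreducible root lattice containing them. The chains $A_m\subset A_{m+1}$, $D_m\subset D_{m+1}$ and $E_6\subset E_7\subset E_8$ leave one candidate, the $120$ pairs of roots of $E_8$. It is non-extendable: the projection of a new vector to $\mathbb R^8$ would be a nonzero vector of $E_8^*=E_8$ of norm at most $2$, hence a root, and would have inner product $\pm2$ with a vertex. Thus for $-2$ the infinite families never stop, and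 exactly one exceptional switching class does.

For $-3$ the known examples are of the same nature. If $\Lambda$ is an irreducible unimodular lattice with minimum norm $3$ that is generated by $\operatorname{Min}(\Lambda)$, then $\Sigma(\Lambda)$ is connected, has smallest eigenvalue $-3$ and is non-extendable. Such lattices exist: the shorter Leech lattice (dimension $23$), the odd Leech lattice (dimension $24$), the Conway--Borcherds unimodular lattice (dimension $26$), and others in dimensions $27$, $28$ and $29$. The following question is posed in \cite{CKLY}.

\begin{quote}
\emph{Are there infinitely many switching classes of non-extendable signed graphs with smallest eigenvalue at least $-3$?}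
\end{quote}

The case of $-2$ and the exceptional look of these examples suggest a finite list. The answer is nevertheless yes.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every finite connected simple $4$-regular graph $\Gamma$ on $n$ vertices there is an irreducible unimodular lattice $L_\Gamma$ of rank $8n$, with minimum norm $3$, generated by its vectors of norm $3$. Its signed graph is non-extendable, has smallest eigenvalue $-3$, and satisfies $\operatorname{rank}(3I+A)=8n$. Such graphs $\Gamma$ exist for all $n\ge5$, so there are infinitely many switching classes of non-extendable signed graphs with smallest eigenvalue at least $-3$.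
\end{theorem}

Lattices are not merely a source of examples: they describe all of them.

\begin{theorem}\label{thm:B}
The map $L\mapsto\Sigma(L)$ is a bijection between
\begin{itemize}
\item the isometry classes of irreducible integral lattices $L$, generated by vectors of norm $3$, such that every nonzero vector of $L^*$ of norm at most $3$ has norm exactly $3$ and lies in $L$, and
\item the switching classes of non-extendable signed graphs with smallest eigenvalue at least $-3$.
\end{itemize}
For each $m$, only finitely many of these classes have $\operatorname{rank}(3I+A)=m$.
\end{theorem}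

By the last sentence, an infinite family must have unbounded rank. The next two theorems say how many classes the construction gives and which ranks occur.

\begin{theorem}\label{thm:C}
There is an absolute constant $\kappa>0$ such that for all $n\ge5$ at least $(\kappa n)^n$ switching classes of non-extendable signed graphs with smallest eigenvalue $-3$ have $\operatorname{rank}(3I+A)=8n$.
\end{theorem}

\begin{theorem}\label{thm:D}
For every integer $N\ge721$ there is a non-extendable signed graph with smallest eigenvalue $-3$ and $\operatorname{rank}(3I+A)=N$.
\end{theorem}

The condition in Theorem~\ref{thm:B} pulls in two directions: $L$ needs enough vectors of norm $3$ to generate it, and $L^*$ must contain nothing shorter. The construction meets both demands locally. Each vertex of $\Gamma$ carries a copy of $\sqrt2E_8$, whose discriminant group $E_8/2E_8$ splits into four hyperbolic planes, one for each edge at the vertex. Each edge identifies its two planes in a way that produces vectors of norm $3$ and none of norm $2$. Since all four planes at every vertex are used, the result is unimodular.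

Section~\ref{sec:criterion} proves Theorem~\ref{thm:B}. Section~\ref{sec:E8} collects what we need about $E_8$ modulo $2$, Section~\ref{sec:edge} works out the case of a single edge, and Section~\ref{sec:LGamma} proves Theorem~\ref{thm:A}, which depends on nothing beyond standard facts on $E_8$ and on quadratic forms over $\mathbb F_2$. Sections~\ref{sec:count} and~\ref{sec:ranks} prove Theorems~\ref{thm:C} and~\ref{thm:D}.

\section{Extendability and short vectors of the dual lattice}\label{sec:criterion}

Let $(G,\sigma)$ be connected with smallest eigenvalue at least $-3$. Let $m$ be the rank of $3I+A$, and let $s_v\in\mathbb R^m$ $(v\in V(G))$ be vectors that span $\mathbb R^m$ and have Gram matrix $3I+A$. Put $S=\{s_v\}$ and $L=\sum_v\mathbb Zs_v$. The $s_v$ may be linearly dependent, so we must check that $L$ is discrete. Choose a basis of $\mathbb R^m$ from $S$ and let $T$ be the lattice it generates. All inner products in $S$ are integers, so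
\begin{equation}\label{eq:sandwich}
T\subseteq L\subseteq T^*,
\end{equation}
and $L$ is an integral lattice of rank $m$.

A vector for a new vertex may need one more dimension, but only its projection to $\mathbb R^m$ matters. That projection has integral inner products with $S$ and norm at most $3$, so it is a short vector of $L^*$.

\begin{example}\label{ex:K4}
Let $(G,\sigma)$ be $K_4$ with all signs $-$. Its smallest eigenvalue is $-3$, and we may take $S=\{(1,1,1),(1,-1,-1),(-1,1,-1),(-1,-1,1)\}$. The vector $p=(1,0,0)$ has norm $1$ and inner products $1,1,-1,-1$ with $S$. So $(1,0,0,\sqrt2)\in\mathbb R^4$ has norm $3$ and is a new vertex adjacent to all four old ones. Reaching the eigenvalue $-3$ is therefore no obstruction to extension; a short vector of $L^*$ provides one.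
\end{example}

\begin{proposition}\label{prop:criterion}
The signed graph $(G,\sigma)$ is non-extendable if and only if
\[\{p\in L^*:0<|p|^2\le3\}=S\cup-S .\]
\end{proposition}

\begin{proof}
Assume the equality, and suppose that a connected signed graph with smallest eigenvalue at least $-3$ contains $(G,\sigma)$ as a proper induced subgraph. By connectedness, some vertex outside $V(G)$ has a neighbor in $V(G)$. Let $A'$ be the adjacency matrix of the subgraph induced on $V(G)$ and this vertex. Then $3I+A'$ is positive semidefinite, being a principal submatrix of such a matrix, and we can realize it by the vectors $s_v\in\mathbb R^m\subset\mathbb R^{m+1}$ and one new vector $\zeta\in\mathbb R^{m+1}$ of norm $3$. The numbers $\zeta\cdot s_v$ lie in $\{0,\pm1\}$ and are not all $0$. The projection $p$ of $\zeta$ to $\mathbb R^m$ satisfies $p\cdot s_v=\zeta\cdot s_v$, so $p\in L^*$, $p\ne0$ and $|p|^2\le3$. By assumption $p=\pm s_v$ for some $v$, and then $|\zeta\cdot s_v|=3$, a contradiction.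

Conversely, let $(G,\sigma)$ be non-extendable. If $0\ne p\in\mathbb R^m$ had $|p|^2\le3$ and $p\cdot s\in\{0,\pm1\}$ for all $s\in S$, then $\zeta=p+\sqrt{3-|p|^2}\,e_{m+1}$ would give an extension, connected because $S$ spans $\mathbb R^m$ and so some $p\cdot s$ is nonzero. Hence no such $p$ exists. This does not yet exclude a short vector of $L^*$ that has inner product $2$ with some vertex; we remove those by descent. Since $S\cup-S\subseteq L\subseteq L^*$, it suffices to show that $Z=\{p\in L^*:0<|p|^2\le3\}\setminus(S\cup-S)$ is empty. Otherwise let $p\in Z$ have least norm. Its inner products with $S$ are integers, not all in $\{0,\pm1\}$, so $p\cdot s\ge2$ for some $s\in S\cup-S$. By the Cauchy--Schwarz inequality $p\cdot s\le3$, with equality only for $p=s$, so $p\cdot s=2$. Then $p-s\in L^*$ is nonzero and $|p-s|^2=|p|^2-4+3=|p|^2-1\le2$. Thus $p-s\in Z$ has smaller norm than $p$, a contradiction.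
\end{proof}

Connectedness of the graph corresponds to irreducibility of the lattice. For a lattice $L$, the \emph{non-orthogonality graph} has vertex set $\operatorname{Min}(L)$, and two distinct vectors are adjacent when their inner product is nonzero.

\begin{lemma}\label{lem:components}
Let $L$ be an integral lattice with minimum norm $3$ that is generated by $\operatorname{Min}(L)$.
\begin{itemize}
\item[(a)] If $\mathcal C$ is a component of the non-orthogonality graph and $x\in\operatorname{Min}(L)$ is not orthogonal to $\operatorname{span}\mathcal C$, then $x\in\mathcal C$. In particular, if $\mathcal C$ spans the whole space, the graph is connected.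
\item[(b)] $L$ is irreducible if and only if the non-orthogonality graph is connected, if and only if $\Sigma(L)$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The vector $x$ has nonzero inner product with some member of $\mathcal C$, so it equals that member or is adjacent to it.

(b) The last two conditions are equivalent because $x$ and $-x$ are adjacent and have the same other neighbors. If the graph is disconnected, a component and its complement generate orthogonal nonzero sublattices whose sum is $L$. If $L=L_1\oplus L_2$ with $L_1,L_2\neq0$, a vector with nonzero components in both summands has norm at least $6$, so every minimal vector lies in $L_1$ or in $L_2$. Both summands contain minimal vectors, since these generate $L$, and no edge joins the two sets.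
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $L$ be a lattice as in the theorem. Since $L\subseteq L^*$, its minimum norm is $3$, so $\Sigma(L)$ is defined. It is connected by Lemma~\ref{lem:components}. The vectors $S$ representing it generate $L$, and the nonzero vectors of $L^*$ of norm at most $3$ are those of $\operatorname{Min}(L)=S\cup-S$. So $\Sigma(L)$ is non-extendable by Proposition~\ref{prop:criterion}. An isometry maps minimal vectors to minimal vectors, so $\Sigma(L)$ depends only on the isometry class of $L$.

The map is injective. If $\Sigma(L)=\Sigma(L')$ then, after reordering and changing signs, the generating sets $S$ and $S'$ have the same Gram matrix. Two spanning families with the same Gram matrix differ by an isometry of the ambient spaces, and this isometry maps $L$ onto $L'$.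

The map is surjective. Let $(G,\sigma)$ be non-extendable, with $S$ and $L$ as above. Proposition~\ref{prop:criterion} shows that $L^*$ has the required property and that $\operatorname{Min}(L)=S\cup-S$. Hence $\Sigma(L)$ is the class of $(G,\sigma)$, and $L$ is irreducible by Lemma~\ref{lem:components}.

Finally fix $m$. The lattice $T$ in \eqref{eq:sandwich} has a basis of $m$ vectors of norm $3$ with inner products in $\{0,\pm1\}$, so there are finitely many possibilities for $T$ up to isometry. For each of them $T^*/T$ is finite, so there are finitely many $L$.
\end{proof}

For a unimodular lattice the condition on $L^*$ says only that the minimum norm is $3$. This is the form in which we use the results of this section.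

\begin{corollary}\label{cor:unimodular}
Let $L$ be a unimodular lattice with minimum norm $3$, generated by $\operatorname{Min}(L)$, whose non-orthogonality graph is connected. Then $L$ is irreducible, $\Sigma(L)$ is non-extendable, and $\operatorname{rank}(3I+A)=\operatorname{rank}L$. If some minimal vectors, no two of them equal up to sign, are linearly dependent, then the smallest eigenvalue of $\Sigma(L)$ is $-3$.
\end{corollary}

\begin{proof}
The first two claims follow from Lemma~\ref{lem:components} and Theorem~\ref{thm:B}. The rank of a Gram matrix is the dimension of the span of the vectors. If the vectors are dependent, the positive semidefinite matrix $3I+A$ is singular.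
\end{proof}

\section{The lattice $E_8$ modulo 2}\label{sec:E8}

Let $\varepsilon_1,\dots,\varepsilon_8$ be an orthonormal basis of $\mathbb R^8$, let $D_8=\{\sum a_j\varepsilon_j: a_j\in\mathbb Z,\ \sum a_j\text{ even}\}$, a lattice of determinant $4$, and let $E_8=D_8\cup\bigl(D_8+\frac12\sum\varepsilon_j\bigr)$. The lattice $E_8$ is unimodular and all its norms are even. It has $240=112+128$ vectors of norm $2$, the \emph{roots}, of shapes $(\pm1^2,0^6)$ and $(\pm\frac12^8)$, and $2160=16+1120+1024$ vectors of norm $4$, of shapes $(\pm2,0^7)$, $(\pm1^4,0^4)$ and $(\pm\frac32,\pm\frac12^7)$. It has a basis of roots (simple roots) that is connected under non-orthogonality.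

Put $Q=E_8/2E_8\cong\mathbb F_2^8$. The function $q(\xi)=\frac12|\xi|^2\bmod2$ is well defined on $Q$, since $\frac12|\xi+2\eta|^2=\frac12|\xi|^2+2\,\xi\cdot\eta+2|\eta|^2$. It is a quadratic form with polar form $b(\xi,\eta)=q(\xi+\eta)-q(\xi)-q(\eta)=\xi\cdot\eta\bmod2$. The form $b$ is nondegenerate: if $\xi\cdot\eta$ is even for all $\eta\in E_8$, then $\frac12\xi\in E_8^*=E_8$.

\begin{lemma}\label{lem:classes}
Of the $255$ nonzero classes in $Q$,
\begin{itemize}
\item $120$ have $q=1$, and each contains exactly one pair $\pm r$ of roots \emph{(root classes)};
\item $135$ have $q=0$ and minimum norm $4$, and the vectors of norm $4$ in each are $\pm s_1,\dots,\pm s_8$ with the $s_j$ pairwise orthogonal \emph{(singular classes}, each with its \emph{frame} $s_1,\dots,s_8$\emph{)}.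
\end{itemize}
\end{lemma}

\begin{proof}
Nonzero vectors of $2E_8$ have norm at least $8$. So the zero class contains no vector of norm $2$ or $4$. If $\xi\ne\pm\eta$ are congruent modulo $2E_8$ and have norm $2$ or $4$, then $\xi+\eta$ and $\xi-\eta$ are nonzero vectors of $2E_8$, whence $|\xi|^2+|\eta|^2-2|\xi\cdot\eta|\ge8$. This forces $|\xi|^2=|\eta|^2=4$ and $\xi\cdot\eta=0$. Hence a class that contains a root $r$ contains no vector of norm at most $4$ other than $\pm r$, and a class contains at most $16$ vectors of norm $4$, forming pairs on orthogonal lines. So $120$ classes contain roots and at least $2160/16=135$ others contain vectors of norm $4$. As $120+135=255$, equality holds throughout.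
\end{proof}

A \emph{hyperbolic plane} is a two-dimensional subspace of $Q$ with a basis $\alpha,\beta$ such that $q(\alpha)=q(\beta)=0$ and $b(\alpha,\beta)=1$. Its third nonzero element $\rho=\alpha+\beta$ has $q(\rho)=1$, and $b=1$ on any two distinct nonzero elements. By the classification of quadratic forms over $\mathbb F_2$, a quadratic form on $\mathbb F_2^8$ with nondegenerate polar form is of one of two types: plus type, an orthogonal sum of four hyperbolic planes, with $135$ nonzero vectors satisfying $q=0$; or minus type, with $119$. By Lemma~\ref{lem:classes}, $Q$ has plus type: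
\begin{equation}\label{eq:fourplanes}
Q=P_1\oplus P_2\oplus P_3\oplus P_4,\qquad P_i\text{ pairwise $b$-orthogonal hyperbolic planes.}
\end{equation}
The value of $q$ on a sum of elements of distinct planes is the sum of the values.

All inner products that we need later come from expanding a vector in a frame.

\begin{lemma}\label{lem:frame}
Let $\alpha$ be a singular class with frame $s_1,\dots,s_8$, the signs being chosen arbitrarily.
\begin{itemize}
\item[(a)] If $r$ is a root with $b(r,\alpha)=1$, then $r\cdot s_j=\pm1$ for all $j$, and $E_8$ is generated by $r$, $s_1$ and the vectors $\frac12(s_j-s_l)$.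
\item[(b)] If $r$ is a root with $b(r,\alpha)=0$, then $r\cdot s_j\ne0$ for exactly two indices $j$.
\item[(c)] If $t\in E_8$ has norm $4$, $t\notin\alpha$ and $b(t,\alpha)=0$, then $t\cdot s_j=0$ for exactly four indices $j$.
\item[(d)] Two roots $r,\tilde r$ in different classes with $b(r,\tilde r)=0$ are orthogonal.
\end{itemize}
\end{lemma}

\begin{proof}
The vectors $\varepsilon_j=\frac12s_j$ form an orthonormal basis, so $\sum_j(\xi\cdot s_j)^2=4|\xi|^2$, and $\xi\cdot s_j\equiv b(\xi,\alpha)\pmod2$ for $\xi\in E_8$ and all $j$. In (a), eight odd squares sum to $8$, so each is $1$. In (b), even squares sum to $8$, so two of them are $4$ and the rest are $0$. In (c), $|t\cdot s_j|\le4$ with equality only for $t=\pm s_j\in\alpha$; so the numbers $t\cdot s_j$ lie in $\{0,\pm2\}$ and their squares sum to $16$. In (d), $r\cdot\tilde r$ is even and is not $\pm2$ because $r\neq\pm\tilde r$.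

It remains to prove the generation claim in (a). For $j\ne l$ we have $s_j\pm s_l\in2E_8$, so $\varepsilon_j\pm\varepsilon_l\in E_8$. These vectors generate the lattice $D_8$ in the coordinates $\varepsilon_j$, which has determinant $4$ and hence index $2$ in $E_8$. The root $r$ has coordinates $r\cdot\varepsilon_j=\pm\frac12$, so $r\notin D_8$, and $D_8$ and $r$ generate $E_8$. Finally, $D_8$ is generated by $s_1=2\varepsilon_1$ and the differences $\varepsilon_j-\varepsilon_l=\frac12(s_j-s_l)$, because $\varepsilon_j+\varepsilon_l=(\varepsilon_j-\varepsilon_1)+(\varepsilon_l-\varepsilon_1)+2\varepsilon_1$.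
\end{proof}

The proof shows what a hyperbolic plane $\{0,\rho,\alpha,\beta\}$ looks like. Choose the signs of the frame of $\alpha$ so that $r\cdot s_j=1$ for a root $r\in\rho$. Then in the coordinates $\varepsilon_j=\frac12s_j$ the lattice $E_8$ is the standard model above, and
\begin{equation}\label{eq:model}
\rho\ni\tfrac12(1,\dots,1),\qquad \alpha\ni2\varepsilon_j,\qquad \beta\ni\tfrac12(-3,1,\dots,1).
\end{equation}

\section{Two blocks and one edge}\label{sec:edge}

\subsection{Lattices from codes over $Q$}

The lattice $\sqrt2E_8$ has minimum norm $4$, determinant $2^8$ and dual $\frac1{\sqrt2}E_8$, and the quotient of the dual by the lattice is $Q$. Take a finite set $X$ of $n$ \emph{blocks}, each with its own copy $E_8^{(x)}$ and quotient $Q_x$, and let $K=\bigoplus_x\sqrt2E_8^{(x)}$. For a subspace $C\subseteq\bigoplus_xQ_x$, whose elements we call \emph{words}, put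
\[L(C)=\Bigl\{\tfrac1{\sqrt2}(\xi_x)_{x\in X}:\ \xi_x\in E_8^{(x)},\ (\xi_x+2E_8^{(x)})_x\in C\Bigr\}\supseteq K .\]
The \emph{word of} $\frac1{\sqrt2}\xi$ is $(\xi_x+2E_8^{(x)})_x$; this identifies $L(C)/K$ with $C$. Give the zero class weight $0$, root classes weight $1$ and singular classes weight $2$, and let the \emph{weight} of a word be the sum of the weights of its entries.

\begin{lemma}\label{lem:code}
\begin{itemize}
\item[(a)] If $\sum_xb(c_x,c'_x)=0$ for all $c,c'\in C$, then $L(C)$ is integral. Moreover $\det L(C)=2^{8n}/|C|^2$.
\item[(b)] Let $\frac1{\sqrt2}\xi\in L(C)$ have word $c$. Block $x$ contributes $\frac12|\xi_x|^2$ to the norm. This is at least the weight of $c_x$, and it is at least $4$ if $c_x=0$ and $\xi_x\neq0$.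
\end{itemize}
In particular, if every nonzero word has weight at least $3$, then $L(C)$ has minimum norm at least $3$.
\end{lemma}

\begin{proof}
The inner product of $\frac1{\sqrt2}\xi$ and $\frac1{\sqrt2}\eta$ is $\frac12\sum_x\xi_x\cdot\eta_x$, and $\sum_x\xi_x\cdot\eta_x\equiv\sum_xb(c_x,c'_x)\pmod2$. The determinant is $\det K/[L(C):K]^2$. Part (b) follows from Lemma~\ref{lem:classes}.
\end{proof}

So we look for self-orthogonal codes of size $2^{4n}$ and minimum weight $3$ that are spanned by words of weight $3$. The smallest possible support of such a word is two blocks, with a root class in one and a singular class in the other.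

\subsection{The twist}

Take two blocks $x,y$, hyperbolic planes $P_x\subseteq Q_x$ and $P_y\subseteq Q_y$, and a linear isomorphism $\varphi\colon P_x\to P_y$. Let $C_e=\{(a,\varphi(a)):a\in P_x\}$. Every such $\varphi$ preserves $b$, since $b=1$ on any two distinct nonzero elements of either plane. Hence $b(a,a')+b(\varphi a,\varphi a')=0$ and $L(C_e)$ is integral. The form $q$, however, must not be preserved: if $\varphi(\rho_x)=\rho_y$, the word $(\rho_x;\rho_y)$ has weight $2$ and produces vectors of norm $2$. So $\varphi(\rho_x)$ has to be one of the two singular classes of $P_y$; call it $\alpha_y$. Likewise $\varphi^{-1}(\rho_y)$ is singular; call it $\alpha_x$. This leaves, up to the naming of $\alpha$ and $\beta$, a single rule, and it is symmetric in $x$ and $y$: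
\begin{equation}\label{eq:twist}
\rho_x\mapsto\alpha_y,\qquad\alpha_x\mapsto\rho_y,\qquad\beta_x\mapsto\beta_y .
\end{equation}
It is linear, because a bijection of $\mathbb F_2^2$ fixing $0$ is linear. The three nonzero words are
\begin{equation}\label{eq:words}
h'=(\rho_x;\alpha_y),\qquad h''=(\alpha_x;\rho_y),\qquad h=h'+h''=(\beta_x;\beta_y),
\end{equation}
of weights $1+2=3$, $2+1=3$ and $2+2=4$.

We write $[a;b]$ for the vector $\frac1{\sqrt2}(a,b)$ with components in blocks $x$ and $y$ (and zero in any further block), so that
\[[a;b]\cdot[a';b']=\tfrac12(a\cdot a'+b\cdot b'),\qquad \sqrt2E_8^{(x)}=\{[2\xi;0]\},\qquad \sqrt2E_8^{(y)}=\{[0;2\xi]\}.\]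
Let $r\in\rho_x$ and $r'\in\rho_y$ be roots, let $s'_1,\dots,s'_8$ be the frame of $\alpha_x$ and $s_1,\dots,s_8$ the frame of $\alpha_y$. The $32$ vectors $[\pm r;\pm s_j]$ form the \emph{$h'$-family} and the $32$ vectors $[\pm s'_j;\pm r']$ form the \emph{$h''$-family}. They have norm $\frac12(2+4)=3$, and by Lemma~\ref{lem:code} they are all the minimal vectors of $L(C_e)$. In the coordinates \eqref{eq:model} they are $[\pm\frac12(1^8);\pm2\varepsilon_j]$ and $[\pm2\varepsilon_j;\pm\frac12(1^8)]$.

\begin{lemma}\label{lem:edge}
The $64$ vectors of the two families
\begin{itemize}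
\item[(a)] generate a lattice containing $\sqrt2E_8^{(x)}\oplus\sqrt2E_8^{(y)}$, and so span both blocks;
\item[(b)] are connected under non-orthogonality;
\item[(c)] include four linearly dependent vectors, no two of which are equal up to sign.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $[r;s_1]-[r;-s_1]=[0;2s_1]$, $[r;s_j]-[r;s_l]=[0;2\cdot\frac12(s_j-s_l)]$ and $[s'_1;r']-[s'_1;-r']=[0;2r']$. Since $b(\rho_y,\alpha_y)=1$, Lemma~\ref{lem:frame}(a) shows that these vectors generate $\sqrt2E_8^{(y)}$. Exchanging $x$ and $y$ gives $\sqrt2E_8^{(x)}$. Note that each block needs both families: one supplies the frame, the other the root.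

(b) For $j\ne l$ we have $[r;\pm s_j]\cdot[r;\pm s_l]=\frac12(2+0)=1$, so the sixteen vectors $[r;\pm s_j]$ are connected, and so are their negatives, the vectors $[-r;\pm s_j]$. The two sets are joined, since a vector is not orthogonal to its negative. The same holds for the $h''$-family. By Lemma~\ref{lem:frame}(a) we can choose signs with $r\cdot s'_1=1$ and $s_1\cdot r'=1$, and then $[r;s_1]\cdot[s'_1;r']=1$ joins the two families.

(c) $[r;s_1]+[r;-s_1]=[r;s_2]+[r;-s_2]$.
\end{proof}

Thus $L(C_e)$ is an integral lattice of rank $16$ with minimum norm $3$, generated by its minimal vectors (they give $K$ and the words $h',h''$) and irreducible. It has every property we want except one. Its determinant is $2^{16}/4^2=2^{12}$, and its dual has short vectors. In the coordinates \eqref{eq:model} for block $x$, the root $\varepsilon_1-\varepsilon_2$ has inner product $2$ with $2\varepsilon_1$ and $0$ with $\frac12(1^8)$, so its class is $b$-orthogonal to $P_x$. Hence $[\varepsilon_1-\varepsilon_2;0]$ is a vector of norm $1$ in $L(C_e)^*$, and by Proposition~\ref{prop:criterion} the signed graph of $L(C_e)$, on $32$ vertices, is extendable. The cause is that three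 of the four planes in \eqref{eq:fourplanes} are unused. To remove these dual vectors, each of the four planes of each block must be tied to a plane of another block. The pattern of ties is a $4$-regular graph.

\section{The lattice of a 4-regular graph}\label{sec:LGamma}

Let $\Gamma$ be a connected simple $4$-regular graph with $n$ vertices, and so with $2n$ edges. Take the vertices as blocks. For each vertex $x$ fix a decomposition \eqref{eq:fourplanes} indexed by the edges at $x$,
\[Q_x=\bigoplus_{e\ni x}P_{x,e},\qquad P_{x,e}=\{0,\rho_{x,e},\alpha_{x,e},\beta_{x,e}\},\]
and for each edge $e=xy$ let $\varphi_e\colon P_{x,e}\to P_{y,e}$ be the twist \eqref{eq:twist}. Let $C$ be the set of words $c$ with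
\[c_x=\sum_{e\ni x}c_{x,e},\qquad c_{x,e}\in P_{x,e},\qquad c_{y,e}=\varphi_e(c_{x,e})\quad\text{for every edge } e=xy .\]
Thus $C$ is the direct sum of the codes $C_e=\{0,h'_e,h''_e,h_e\}$ of \eqref{eq:words}, one for each edge, and $|C|=4^{2n}=2^{4n}$. Put $L_\Gamma=L(C)$. For a word $c$, let $F(c)$ be the set of edges on which it is nonzero. Since each $Q_x$ is the direct sum of its planes,
\begin{equation}\label{eq:support}
c_x\ne0\iff x\text{ is incident with an edge of }F(c).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Write $L=L_\Gamma$. We verify the hypotheses of Corollary~\ref{cor:unimodular}.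

\emph{Unimodular.} The planes at a vertex are pairwise orthogonal, so for $c,c'\in C$
\[\sum_xb(c_x,c'_x)=\sum_{e=xy}\bigl(b(c_{x,e},c'_{x,e})+b(\varphi_ec_{x,e},\varphi_ec'_{x,e})\bigr)=0 .\]
By Lemma~\ref{lem:code}, $L$ is integral and $\det L=2^{8n}/(2^{4n})^2=1$.

\emph{Minimum norm $3$.} Let $c\ne0$ be a word. If $F(c)$ is a single edge, the weight is $3$ or $4$ by \eqref{eq:words}. If $F(c)$ has at least two edges then, $\Gamma$ being simple, they are incident with at least three vertices, each of weight at least $1$ by \eqref{eq:support}. So the minimum norm is at least $3$ by Lemma~\ref{lem:code}, and the edge families, which lie in $L$, show that it equals $3$.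

\emph{Generated by minimal vectors.} Every vertex lies on an edge, so by Lemma~\ref{lem:edge}(a) the edge families generate a lattice containing $K$. Their words $h'_e,h''_e$ generate $C=L/K$. Hence they generate $L$.

\emph{Connected.} By Lemma~\ref{lem:edge}, the two families of an edge $e=xy$ lie in one component of the non-orthogonality graph, and this component spans blocks $x$ and $y$. If $f$ is another edge at $y$, the vectors of its families have nonzero component in block $y$, so they lie in the same component by Lemma~\ref{lem:components}(a). As $\Gamma$ is connected, one component contains all edge families. It spans the whole space, so the graph is connected.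

By Corollary~\ref{cor:unimodular} and Lemma~\ref{lem:edge}(c), $L$ is irreducible and $\Sigma(L)$ is non-extendable, with smallest eigenvalue $-3$ and $\operatorname{rank}(3I+A)=8n$. For $n\ge5$ the circulant graph on $\mathbb Z_n$, in which $x$ is adjacent to $x\pm1$ and $x\pm2$, is connected, simple and $4$-regular. The rank of $3I+A$ is a switching invariant, so different $n$ give different classes.
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis on $\Gamma$ is used once, and the construction fails without it. If $e,f$ were parallel edges between $x$ and $y$, the word $h'_e+h''_f=(\rho_{x,e}+\alpha_{x,f};\alpha_{y,e}+\rho_{y,f})$ would have $q=1$ in both blocks, hence weight $2$. If a vertex $x$ had degree less than $4$, a root $r$ in the root class of an unused plane would give the vector $\frac1{\sqrt2}r$ of norm $1$ in the dual. If $\Gamma$ were disconnected, the lattice would be the orthogonal sum of the lattices of the components.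
\end{remark}

\begin{remark}\label{rem:K5}
The proof does not need the full list of minimal vectors, but it is easy to give. A vector of norm $3$ outside the edge families has $|F(c)|\ge2$, so exactly three vertices are incident with $F(c)$ and $q(c_x)=1$ at each. An edge with word $h'_e$ or $h''_e$ contributes $1$ to $q$ at one of its ends, and an edge with word $h_e$ contributes nothing. So $F(c)$ is a triangle in which every vertex receives one contribution. There are two such words for each triangle, one for each cyclic orientation, and each gives $2^3$ vectors. Hence $\Sigma(L_\Gamma)$ has $32\cdot 2n+8t=64n+8t$ vertices, where $t$ is the number of triangles of $\Gamma$. In the smallest case $\Gamma=K_5$, with $t=10$, it has $400$ vertices and rank $40$.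
\end{remark}

\section{Counting the lattices of rank $8n$}\label{sec:count}

For each connected simple $4$-regular graph $\Gamma$ on $n$ vertices fix one lattice $L_\Gamma$. By Theorem~\ref{thm:B} it suffices to count these lattices up to isometry. The difficulty is that an isometry need not respect the blocks, so non-isomorphic graphs might give isometric lattices. We show that the graph can be read off from the lattice together with its blocks, and that a lattice admits at most exponentially many systems of blocks. This loss is negligible against the number of graphs, which grows like $n^n$ up to exponential factors.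

The \emph{support} of $\frac1{\sqrt2}\xi\in L_\Gamma$ is the set $\{x:\xi_x\ne0\}$.

\begin{lemma}\label{lem:supports}
There is an absolute constant $B$ such that every $L_\Gamma$ has at most $Bn$ sublattices isometric to $\sqrt2E_8$.
\end{lemma}

\begin{proof}
Let $\frac1{\sqrt2}\xi\in L_\Gamma$ have norm $4$ and word $c$. If $c=0$, every vertex of the support contributes at least $4$, so the support is one vertex. Let $c\ne0$. Restricting $\xi$ to the vertices of one connected component of the graph formed by $F(c)$ gives a nonzero vector of $L_\Gamma$, whose word is the part of $c$ on that component; it has norm at least $3$. So there is only one component, and no vertex outside it lies in the support, since such a vertex would add at least $4$. Each vertex of the support contributes at least $1$. In both cases the support is a connected set of at most $4$ vertices. In a $4$-regular graph a given vertex lies in boundedly many such sets, and each set supports at most as many vectors as there are vectors of norm $8$ in $E_8^{\,4}$. So there is an absolute constant $B_1$ such that each vertex lies in the support of at most $B_1$ vectors of norm $4$.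

A sublattice $T\cong\sqrt2E_8$ is generated by vectors $t_1,\dots,t_8$ of norm $4$, the scaled simple roots, which we order so that each $t_i$ with $i\ge2$ is non-orthogonal to an earlier one. Then the support of $t_i$ meets the union of the earlier supports, a set of at most $32$ vertices. There are at most $nB_1$ choices for $t_1$ and at most $32B_1$ for each later $t_i$. Take $B=B_1(32B_1)^7$.
\end{proof}

\begin{lemma}\label{lem:recover}
At most $2^{Bn}$ isomorphism types of graphs $\Gamma$ give lattices $L_\Gamma$ isometric to a given lattice $L_{\Gamma_0}$.
\end{lemma}

\begin{proof}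
Put $T_x=\sqrt2E_8^{(x)}\subseteq L_\Gamma$. For distinct vertices $x,y$, a vector of $L_\Gamma$ supported in $\{x,y\}$ has a word $c$ such that, by \eqref{eq:support}, every edge of $F(c)$ has both ends in $\{x,y\}$. Therefore
\[x\text{ and }y\text{ are adjacent}\iff L_\Gamma\cap(\mathbb RT_x\oplus\mathbb RT_y)\ne T_x\oplus T_y .\]
The right side is invariant under isometries. An isometry $L_\Gamma\to L_{\Gamma_0}$ carries $\{T_x\}$ to a set of sublattices of $L_{\Gamma_0}$ isometric to $\sqrt2E_8$, and this set determines $\Gamma$ up to isomorphism. By Lemma~\ref{lem:supports} there are at most $2^{Bn}$ such sets.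
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The number of labeled $4$-regular graphs on $n$ vertices is asymptotic to
\[e^{-15/4}\,\frac{(4n)!}{(2n)!\,4^n\,24^n}\]
by \cite{BC}, and the proportion of them that are connected tends to $1$ by \cite{W}. We have $(4n)!/(2n)!\ge(2n)^{2n}=4^nn^{2n}$, and each isomorphism type has at most $n!\le n^n$ labelings. So there are $a\in(0,1]$ and $n_0$ such that for $n\ge n_0$ there are at least $a(n/24)^n$ isomorphism types of connected $4$-regular graphs. By Lemma~\ref{lem:recover} they give at least $a\,(n/(24\cdot2^B))^n$ isometry classes of lattices, and by Theorems~\ref{thm:A} and~\ref{thm:B} as many switching classes of the required kind. Let $\kappa=\min\{a/(24\cdot2^B),\,1/n_0\}$. For $n\ge n_0$ the bound follows from $a\ge a^n$. For $5\le n<n_0$ we have $(\kappa n)^n\le1$, and Theorem~\ref{thm:A} supplies one class.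
\end{proof}

\section{All ranks from 721 on}\label{sec:ranks}

The lattices $L_\Gamma$ have rank divisible by $8$. To reach the other residues we add copies of the shorter Leech lattice $\Lambda$, of rank $23\equiv-1\pmod 8$; between $0$ and $7$ copies reach every residue. The orthogonal sum $L_\Gamma\oplus\Lambda\oplus\dots\oplus\Lambda$ is unimodular, has minimum norm $3$ and is generated by its minimal vectors, but it is reducible. We change it near $k$ well separated edges of $\Gamma$, one for each copy of $\Lambda$, so that new minimal vectors link the summands.

\subsection{Gluing along orthogonal pairs}\label{ssec:glue}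

Consider first a sum $M=L\oplus\Lambda$ of two unimodular lattices and a vector $v=\frac12(w+\omega)$ with $w\in L$, $\omega\in\Lambda$ and $|v|^2\in\mathbb Z$. Keep the sublattice $M_0$ of vectors that have integral inner product with $v$, and adjoin $v$. What is lost in index is regained, so the new lattice is unimodular. The new vectors have components in $\frac12w+L$ and $\frac12\omega+\Lambda$; with $|w|^2=|\omega|^2=6$ each component will have norm at least $\frac32$, for a total of $3$. If $w=y+y'$ and $\omega=z+z'$ are sums of orthogonal minimal vectors, the new minimal vectors $\frac12(\pm y\pm y'\pm z\pm z')$ are explicit. The price is that the minimal vectors of $L$ and $\Lambda$ with odd inner product with $w$ or $\omega$ are lost, and one has to show that the survivors still generate and connect.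

Here is the construction for $k\geq0$ copies. Let $L,\Lambda_0,\dots,\Lambda_{k-1}$ be unimodular lattices with minimum norm $3$. Let $y_i,y'_i$ $(0\le i<k)$ be $2k$ pairwise orthogonal minimal vectors of $L$, and let $z_i,z'_i$ be orthogonal minimal vectors of $\Lambda_i$. Put
\begin{gather*}
w_i=y_i+y'_i,\qquad\omega_i=z_i+z'_i,\qquad v_i=\tfrac12(w_i+\omega_i),\qquad M=L\oplus\bigoplus_i\Lambda_i,\\
M_0=\{\mu\in M:\mu\cdot v_i\in\mathbb Z\text{ for all }i\},\qquad M'=M_0+\sum_i\mathbb Zv_i,\\
L^0=\{x\in L:x\cdot w_i\text{ even for all }i\},\qquad\Lambda_i^0=\{p\in\Lambda_i:p\cdot\omega_i\text{ even}\},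
\end{gather*}
and $v_I=\sum_{i\in I}v_i$, $w_I=\sum_{i\in I}w_i$ for $I\subseteq\{0,\dots,k-1\}$. Then $|w_i|^2=|\omega_i|^2=6$, $v_i\cdot v_j=3\delta_{ij}$ and $y_i\cdot w_j=y'_i\cdot w_j=3\delta_{ij}$. Let
\[D=\bigl\langle\operatorname{Min}(L)\cap L^0,\ y_i\pm y'_i\ (0\le i<k)\bigr\rangle,\qquad D_i=\bigl\langle\operatorname{Min}(\Lambda_i)\cap\Lambda^0_i,\ z_i\pm z'_i\bigr\rangle .\]
These lattices contain $2y_i$ and $2z_i$, as sums of the two listed generators.

\begin{proposition}\label{prop:glue}
\begin{itemize}
\item[(a)] $M'$ is unimodular with minimum norm $3$, and it is the union of the cosets $v_I+M_0$.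
\item[(b)] $\operatorname{Min}(M')$ contains $\operatorname{Min}(L)\cap L^0$, the sets $\operatorname{Min}(\Lambda_i)\cap\Lambda^0_i$, and for each $i$ the eight \emph{glue vectors} $\frac12(\pm y_i\pm y'_i\pm z_i\pm z'_i)$ with an even number of minus signs.
\item[(c)] If $L=D+\sum_i\mathbb Zy_i$ and $\Lambda_i=D_i+\mathbb Zz_i$ for all $i$, then $M'$ is generated by $\operatorname{Min}(M')$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) We have $2v_i\in M$ and $2v_i\cdot v_j=6\delta_{ij}$, so $2v_i\in M_0$ and $M'$ is the union of the cosets $v_I+M_0$. Inner products within $M_0$, between $M_0$ and the $v_i$, and among the $v_i$ are integers, so $M'$ is integral. The lattice $M_0$ is the kernel of the map $M\to\mathbb F_2^k$, $\mu\mapsto(\mu\cdot2v_i\bmod2)_i$, which is onto because $y_i\cdot2v_j=3\delta_{ij}$. So $[M:M_0]=2^k$. For $I\ne\emptyset$ we have $v_I\notin M$, since for $i\in I$ its $\Lambda_i$-component $\frac12\omega_i$ has norm $\frac32$. As $v_I-v_J$ is congruent modulo $M_0$ to $v$ indexed by the symmetric difference of $I$ and $J$, the $2^k$ cosets are distinct and $[M':M_0]=2^k$. Hence $\det M'=\det M=1$.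

Nonzero vectors of $M_0\subseteq M$ have norm at least $3$. Let $\mu\in v_I+M_0$ with $I\ne\emptyset$. For $i\in I$ the $\Lambda_i$-component of $\mu$ is $\frac12(\omega_i+2p)$ with $p\in\Lambda_i$, and
\[|\omega_i+2p|^2=6+4\,\omega_i\cdot p+4|p|^2\equiv2\pmod4 .\]
This norm is not $2$, because $\Lambda_i$ has minimum norm $3$. So it is at least $6$, and the component has norm at least $\frac32$. If $|I|\ge2$ this gives $|\mu|^2\ge3$. If $I=\{i\}$, the $L$-component is $\frac12(w_i+2x)$ with $x\in L$, the same computation in $L$ gives norm at least $\frac32$, and again $|\mu|^2\ge3$. The value $3$ is attained by $v_0$, or by $\operatorname{Min}(L)$ if $k=0$.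

(b) For $x\in L^0$ we have $x\cdot v_i=\frac12x\cdot w_i\in\mathbb Z$, so $L^0\subseteq M_0$; in the same way $\Lambda_i^0\subseteq M_0$. The glue vectors have norm $\frac{12}4=3$. Two of them are $\pm v_i$, and the other six are $v_i-(a+a')$ with $a,a'$ distinct among $y_i,y'_i,z_i,z'_i$. Each of these four vectors has inner product $\frac32$ with $v_i$ and $0$ with the other $v_j$, so $a+a'\in M_0$.

(c) First, $D=L^0$. Indeed $D\subseteq L^0$ because $(y_i\pm y'_i)\cdot w_j=(3\pm3)\delta_{ij}$; the index $[L:L^0]$ is $2^k$ because $y_i\cdot w_j=3\delta_{ij}$; and $[L:D]\le2^k$ because $L=D+\sum\mathbb Zy_i$ and $2y_i\in D$. The same argument with $k=1$ gives $D_i=\Lambda_i^0$. Let $J=\langle\operatorname{Min}(M')\rangle$. Subtracting glue vectors from $v_i$ shows $a+a'\in J$ for any two distinct $a,a'$ among $y_i,y'_i,z_i,z'_i$, and then $a-a'=(a+a'')-(a'+a'')\in J$ with a third vector $a''$. Together with (b) this gives $J\supseteq D\oplus\bigoplus D_i=L^0\oplus\bigoplus\Lambda_i^0$. An element $(x,(p_i)_i)$ of $M_0$ satisfies $x\cdot w_i\equiv p_i\cdot\omega_i\pmod2$ for all $i$. Subtracting $y_i+z_i\in J$ for those $i$ where both sides are odd moves it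 into $L^0\oplus\bigoplus\Lambda_i^0$. So $M_0\subseteq J$, and $v_i\in J$, whence $J=M'$.
\end{proof}

It remains to verify the hypotheses of (c) on both sides and to prove connectedness.

\subsection{The shorter Leech lattice}

The shorter Leech lattice $\Lambda$, one of the examples accompanying the question in \cite{CKLY}, is unimodular of rank $23$, has minimum norm $3$, and is generated by its $4600$ minimal vectors. A finite subset of a sphere is a \emph{spherical $t$-design} if every polynomial of degree at most $t$ has the same average over the set as over the sphere. The minimal vectors of $\Lambda$ form a (tight) spherical $7$-design \cite{DGS,V}. On the sphere of norm $3$ in $\mathbb R^{23}$ the averages of $(x\cdot a)^2$ and $(x\cdot a)^4$ are $\frac{3|a|^2}{23}$ and $\frac{3\cdot9|a|^4}{23\cdot25}$. So, summing over $x\in\operatorname{Min}(\Lambda)$,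
\begin{equation}\label{eq:design}
\sum_x(x\cdot a)^2=600\,|a|^2,\qquad\sum_x(x\cdot a)^4=216\,|a|^4\qquad(a\in\mathbb R^{23}).
\end{equation}
We use no coordinates for $\Lambda$; these facts suffice.

\begin{lemma}\label{lem:leech}
\begin{itemize}
\item[(a)] There are orthogonal vectors $z,z'\in\operatorname{Min}(\Lambda)$.
\item[(b)] For any such pair put $\omega=z+z'$, and let $D_\Lambda$ be generated by $z\pm z'$ and the minimal vectors that have even inner product with $\omega$. Then $\Lambda=D_\Lambda+\mathbb Zz$.
\item[(c)] For any such pair and any $g\in\operatorname{Min}(\Lambda)$ there is $x\in\operatorname{Min}(\Lambda)$ with $x\cdot z,\ x\cdot z'\in\{\pm1\}$ and $x\cdot g\ne0$.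
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $z\in\operatorname{Min}(\Lambda)$ and let $n_1$ minimal vectors have inner product $1$ with it. By \eqref{eq:design}, $1800=2\cdot9+2n_1$, so $n_1=891$, and $4600-2-2\cdot891=2816$ minimal vectors are orthogonal to $z$.

(b) Since $\operatorname{Min}(\Lambda)$ generates $\Lambda$, it suffices to show that every minimal vector $o$ with $o\cdot\omega$ odd is congruent to $z$ modulo $D_\Lambda$. The four vectors $\pm z,\pm z'$ are congruent to each other. For any other $o$ the numbers $o\cdot z$ and $o\cdot z'$ lie in $\{0,\pm1\}$ and have odd sum. Exchanging $z$ and $z'$ and replacing $o$ by $-o$ do not affect the claim, so let $o\cdot z=1$ and $o\cdot z'=0$. Put $t=o-z$. Then $|t|^2=4$ and $t\cdot\omega=1-3=-2$. The decomposition $t=o+(-z)$ consists of two vectors with odd inner product with $\omega$. The idea is to find all ways of writing $t$ as a sum of two minimal vectors, and to show that in one of them both terms are even.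

For $x\in\operatorname{Min}(\Lambda)$ we have $|x\cdot t|\le\sqrt{12}<4$, and $x\cdot t=\pm3$ would give $|t\mp x|^2=1$. So $|x\cdot t|\le2$. Let $n_1,n_2$ be the numbers of $x$ with $x\cdot t=1$ and $x\cdot t=2$. By \eqref{eq:design},
\[2n_1+8n_2=2400,\qquad2n_1+32n_2=3456,\]
so $n_2=44$. If $a\cdot t=2$ then $|t-a|^2=4-4+3=3$ and $(t-a)\cdot t=2$, and $t-a\ne a$ because $|2a|^2=12$. So the $44$ vectors form $22$ pairs $\{a_i,t-a_i\}=\{\frac t2\pm d_i\}$, where $d_i=a_i-\frac t2$ satisfies $d_i\cdot t=0$ and $|d_i|^2=3-2+1=2$. For $i\ne j$ the vector $a_j$ differs from $\pm a_i$ and $\pm(t-a_i)$, so both $a_i\cdot a_j$ and $(t-a_i)\cdot a_j=2-a_i\cdot a_j$ lie in $\{0,\pm1\}$. This forces $a_i\cdot a_j=1$, and $d_i\cdot d_j=a_i\cdot a_j-1-1+1=0$. Thus $t,d_1,\dots,d_{22}$ is an orthogonal basis of $\mathbb R^{23}$, and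
\[6=|\omega|^2=\frac{(\omega\cdot t)^2}4+\sum_i\frac{(\omega\cdot d_i)^2}2=1+\frac12\sum_i(\omega\cdot d_i)^2,\qquad\text{so}\quad\sum_i(\omega\cdot d_i)^2=10 .\]
The numbers $\omega\cdot d_i=\omega\cdot a_i+1$ are integers. They are not all even, since $10$ is not divisible by $4$. For an index $i$ with $\omega\cdot d_i$ odd, both $\omega\cdot a_i$ and $\omega\cdot(t-a_i)=-2-\omega\cdot a_i$ are even. Hence $o-z=a_i+(t-a_i)\in D_\Lambda$.

(c) The polynomial $(x\cdot z)^2(x\cdot z')^2(x\cdot g)^2$ has degree $6$, is nonnegative, and vanishes only on three hyperplanes, so its average over the sphere is positive. By the design property some $x\in\operatorname{Min}(\Lambda)$ has all three inner products nonzero. As $z\cdot z'=0$, this $x$ is none of $\pm z,\pm z'$, so $x\cdot z$ and $x\cdot z'$ are $\pm1$.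
\end{proof}

\subsection{Orthogonal pairs in $L_\Gamma$}

Let $0\le k\le7$ and $n\ge70$. Let $\Gamma$ be the circulant graph on $\mathbb Z_n$ with steps $\pm1,\pm2$, let $e_i=\{10i,10i+2\}$ for $0\le i<k$, and let $\Gamma'$ be obtained from $\Gamma$ by deleting the ends of all $e_i$. We use two properties.
\begin{itemize}
\item[(G1)] The $e_i$ are disjoint and no edge joins two of them: ends of different $e_i$ are at cyclic distance at least $8$, because $n-62\ge8$. So every edge of $\Gamma$ is an edge of $\Gamma'$, or some $e_i$, or joins an end of some $e_i$ to a vertex of $\Gamma'$.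
\item[(G2)] $\Gamma'$ is connected and has edges: no two deleted vertices are consecutive, so vertices of $\Gamma'$ that are consecutive in the cyclic order differ by $1$ or $2$ and are adjacent.
\end{itemize}
Let $L=L_\Gamma$. Fix $i$, write $e=e_i=uv$, and let $[a;b]$ have components in blocks $u$ and $v$. Let $r\in\rho_{u,e}$ and $r'\in\rho_{v,e}$ be roots, let $s'_1,\dots,s'_8$ be the frame of $\alpha_{u,e}$ and $s_1,\dots,s_8$ the frame of $\alpha_{v,e}$. We take $y_i$ from one family of $e$ and $y'_i$ from the other, and we make two choices. First, to make them orthogonal, use Lemma~\ref{lem:frame}(a) to choose signs with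
\[r\cdot s'_j=-1,\qquad r'\cdot s_j=1\qquad(1\le j\le8).\]
Second, we want the families of the neighboring edges to survive. For each of the three edges $f\ne e$ at $u$ let $r_{u,f}\in\rho_{u,f}$ be a root. The planes $P_{u,f}$ and $P_{u,e}$ are orthogonal, so by Lemma~\ref{lem:frame}(b) each $r_{u,f}$ is non-orthogonal to exactly two of the $s'_j$. This excludes at most six of the eight indices, so we may number the frame with $s'_1\cdot r_{u,f}=0$ for all three $f$. Also $r\cdot r_{u,f}=0$ by Lemma~\ref{lem:frame}(d). At $v$ we do the same with roots $r_{v,f}\in\rho_{v,f}$, and obtain $s_1\cdot r_{v,f}=0$ and $r'\cdot r_{v,f}=0$. Put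
\[y_i=[r;s_1],\qquad y'_i=[s'_1;r'],\qquad w_i=y_i+y'_i=[r+s'_1;\,s_1+r'] .\]
Then $y_i\cdot y'_i=\frac12(-1+1)=0$, and the vectors for different $i$ have disjoint supports. So the $2k$ minimal vectors $y_i,y'_i$ are pairwise orthogonal. Let $L^0$ and $D$ be as in Section~\ref{ssec:glue}, and let $\mathcal E=\operatorname{Min}(L)\cap L^0$ be the set of surviving minimal vectors.

\begin{lemma}\label{lem:survivors}
The set $\mathcal E$ contains
\begin{itemize}
\item[(i)] both families of every edge of $\Gamma'$;
\item[(ii)] for $e=e_i=uv$, the vectors $[r;-s_j]$ and $[s'_j;-r']$, $1\le j\le8$;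
\item[(iii)] for every edge $f=ux$ with $x\in\Gamma'$, the whole family with word $(\rho_{u,f};\alpha_{x,f})$ and some member of the family with word $(\alpha_{u,f};\rho_{x,f})$;
\item[(iv)] for every edge $f=vx$ with $x\in\Gamma'$, the whole family with word $(\rho_{v,f};\alpha_{x,f})$ and some member of the family with word $(\alpha_{v,f};\rho_{x,f})$.
\end{itemize}
\end{lemma}

\begin{proof}
The vectors in (i) are supported in $\Gamma'$, so they are orthogonal to all $w_j$. Those in (ii)--(iv) are orthogonal to $w_j$ for $j\ne i$ for the same reason, and we compute their inner products with $w_i$.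

(ii) We have
\begin{align*}
[r;-s_j]\cdot w_i&=\tfrac12\bigl((2-1)-(4\delta_{j1}+1)\bigr)=-2\delta_{j1},\\
[s'_j;-r']\cdot w_i&=\tfrac12\bigl((-1+4\delta_{j1})-(1+2)\bigr)=-2+2\delta_{j1},
\end{align*}
and both numbers are even.

(iii) Only block $u$ contributes. A vector of the first family has $u$-component $\pm r_{u,f}$ (before scaling), so its inner product with $w_i$ is $\pm\frac12r_{u,f}\cdot(r+s'_1)=0$. A vector of the second family has $u$-component $\pm S_j$, where $S_1,\dots,S_8$ is the frame of $\alpha_{u,f}$. The vector $r+s'_1$ has norm $2+4-2=4$ and lies in $\rho_{u,e}+\alpha_{u,e}=\beta_{u,e}$, a class different from $\alpha_{u,f}$ and $b$-orthogonal to it. By Lemma~\ref{lem:frame}(c), $S_j\cdot(r+s'_1)=0$ for four indices $j$, and these give members of $\mathcal E$.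

(iv) For the first family, $r_{v,f}\cdot(s_1+r')=0$. For the second let $S_1,\dots,S_8$ be the frame of $\alpha_{v,f}$. Now $s_1+r'$ has norm $8$, so we apply Lemma~\ref{lem:frame}(c) to $s_1-r'\in\beta_{v,e}$, which has norm $4+2-2=4$: there are four $j$ with $S_j\cdot(s_1-r')=0$. For these $j$ we get $\frac12S_j\cdot(s_1+r')=S_j\cdot r'$, which is even because $b(\alpha_{v,f},\rho_{v,e})=0$.
\end{proof}

\begin{lemma}\label{lem:Lgen}
$L=D+\sum_i\mathbb Zy_i$.
\end{lemma}

\begin{proof}
Let $D'=D+\sum_i\mathbb Zy_i$; it contains $y'_i$, since $y_i+y'_i\in D$. By (G1) and Lemma~\ref{lem:survivors}, for every edge $f$ of $\Gamma$ both words $h'_f$ and $h''_f$ are words of members of $\mathcal E$. These words generate $L/K$, so it suffices to show $K\subseteq D'$. For a block $x\in\Gamma'$ we have $\sqrt2E_8^{(x)}\subseteq D$ by (G2), Lemma~\ref{lem:survivors}(i) and Lemma~\ref{lem:edge}(a). For $e_i=uv$ we combine $y_i$, $y'_i$ with the vectors of Lemma~\ref{lem:survivors}(ii). In block $u$,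
\[y_i+[r;-s_1]=[2r;0],\quad y'_i+[s'_1;-r']=[2s'_1;0],\quad[s'_j;-r']-[s'_l;-r']=[s'_j-s'_l;0],\]
and in block $v$,
\[y'_i-[s'_1;-r']=[0;2r'],\quad y_i-[r;-s_1]=[0;2s_1],\quad[r;-s_l]-[r;-s_j]=[0;s_j-s_l].\]
By Lemma~\ref{lem:frame}(a) these vectors generate $\sqrt2E_8^{(u)}$ and $\sqrt2E_8^{(v)}$.
\end{proof}

\subsection{Connectedness and the proof of Theorem~\ref{thm:D}}

Let $\Lambda_0,\dots,\Lambda_{k-1}$ be copies of $\Lambda$ with orthogonal minimal vectors $z_i,z'_i$ as in Lemma~\ref{lem:leech}(a), and let $M'$ be the glued lattice of Section~\ref{ssec:glue}. By Theorem~\ref{thm:A}, Proposition~\ref{prop:glue} and Lemmas~\ref{lem:leech}(b) and~\ref{lem:Lgen}, it is unimodular of rank $8n+23k$, has minimum norm $3$ and is generated by its minimal vectors.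

\begin{lemma}\label{lem:connected}
The non-orthogonality graph of $M'$ is connected.
\end{lemma}

\begin{proof}
We grow one component from $\Gamma'$ to the blocks of the $e_i$ and from there to the $\Lambda_i$, using Lemma~\ref{lem:components}(a) at every step. Recall that $\mathcal E\subseteq\operatorname{Min}(M')$.

\emph{The blocks of $\Gamma'$.} The families of the edges of $\Gamma'$ lie in $\mathcal E$. Since $\Gamma'$ is connected, the argument in the proof of Theorem~\ref{thm:A} shows that they lie in one component $\mathcal C$, and that $W=\operatorname{span}\mathcal C$ contains all blocks $x\in\Gamma'$.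

\emph{The blocks $u$ and $v$ of $e_i$.} The members of $\mathcal E$ in Lemma~\ref{lem:survivors}(iii),(iv) have nonzero component in a block of $\Gamma'$, so they lie in $\mathcal C$. Removing that component, we see that $W$ contains $[r_{u,f};0]$ and $[0;r_{v,f}]$ for the edges $f\ne e_i$ at $u$ and $v$. The eight vectors $[r;-s_j]$ have pairwise inner product $1$, and by Lemma~\ref{lem:frame}(b) one of them is not orthogonal to $[0;r_{v,f}]$. So all of them lie in $\mathcal C$. The eight vectors $[s'_j;-r']$ have pairwise inner product $1$ and one of them is not orthogonal to $[r_{u,f};0]$, so they lie in $\mathcal C$ too. Hence $W$ contains the vectors $[s'_j-s'_l;0]$. The differences $s'_j-s'_l$ span a $7$-dimensional space orthogonal to $r$, since $r\cdot s'_j$ does not depend on $j$; so they span $r^\perp$ in block $u$. In the same way the vectors $[0;s_j-s_l]\in W$ span $r'^\perp$ in block $v$. The projection of $s_1$ to the line of $r'$ is $\frac12r'$ and that of $s'_1$ to the line of $r$ is $-\frac12r$. So from $[r;-s_1]$ and $[s'_1;-r']$ we obtain $[r;-\frac12r']\in W$ and $[-\frac12r;-r']\in W$. Since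
\[\det\begin{pmatrix}1&-\frac12\\[2pt]-\frac12&-1\end{pmatrix}=-\frac54\ne0,\]
$W$ contains $[r;0]$ and $[0;r']$, and therefore blocks $u$ and $v$. Thus $W\supseteq\mathbb RL$.

\emph{The lattices $\Lambda_i$.} The glue vectors have nonzero $L$-component, so they lie in $\mathcal C$. From $\frac12(y_i+y'_i+z_i+z'_i)$ and $\frac12(y_i-y'_i+z_i-z'_i)$ we get $z_i\pm z'_i\in W$, so $z_i,z'_i\in W$. Suppose that $g\in\operatorname{Min}(M')\setminus\mathcal C$. Then $g$ is orthogonal to $W$, so its $L$-component is $0$. If $g\in v_I+M_0$ with $I\neq\emptyset$, this component lies in $\frac12w_I+L$, so $\frac12w_I\in L$; but $y_i\cdot\frac12w_I=\frac32$ for $i\in I$, and $L$ is integral. Hence $g\in M_0$, so $g\in\bigoplus_i\Lambda_i$, and having norm $3$ it lies in $\operatorname{Min}(\Lambda_i)$ for one $i$. Take $x\in\operatorname{Min}(\Lambda_i)$ as in Lemma~\ref{lem:leech}(c). Then $x\cdot\omega_i=\pm1\pm1$ is even, so $x\in\operatorname{Min}(M')$ by Proposition~\ref{prop:glue}(b). Since $x\cdot z_i\ne0$ we have $x\in\mathcal C$, and since $x\cdot g\ne0$ we have $g\in\mathcal C$, a contradiction.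
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $N\ge721=8\cdot70+23\cdot7$. As $7$ is invertible modulo $8$, there is $k\in\{0,\dots,7\}$ with $7k\equiv N\pmod8$. Then $N-23k$ is divisible by $8$, and $n=(N-23k)/8\ge(721-161)/8=70$. The lattice $M'$ built from $n$ and $k$ has rank $8n+23k=N$ and satisfies the hypotheses of Corollary~\ref{cor:unimodular} by Lemma~\ref{lem:connected}. Its minimal vectors include both families of an edge of $\Gamma'$, hence the dependent vectors of Lemma~\ref{lem:edge}(c). So $\Sigma(M')$ is non-extendable, with smallest eigenvalue $-3$ and $\operatorname{rank}(3I+A)=N$.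
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
Bender and Canfield, J. Combin. Theory A \textbf{24} (1978).

\bibitem{CKLY}
Meng-Yue Cao, Jack H. Koolen, Jing-Yuan Liu and Qianqian Yang,
\emph{Signed graphs with fixed smallest eigenvalue at least $-3$ and their lattices},
arXiv:2607.02951 (2026).

\bibitem{DGS}
Delsarte, Goethals and Seidel, Geom. Dedicata \textbf{6} (1977).

\bibitem{V}
Venkov, \emph{R\'eseaux et designs sph\'eriques}, 2001.

\bibitem{W}
Wormald, J. Combin. Theory B \textbf{31} (1981).

\end{thebibliography}
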